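
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{Ergodicity of the light-ray flow in the trihexagonal tiling}


\begin{abstract}
Light moves through the trihexagonal tiling with refraction coefficient $-1$ across every edge. The set of rays in a given class of directions splits into two flow-invariant halves of infinite measure. Answering a question of Davis and Hooper, we show that the flow on each half is ergodic whenever the direction is not parallel to a vector of the Eisenstein lattice $\Lambda$. In the remaining directions it is not ergodic, and every nonsingular trajectory is periodic or invariant under a translation of length $2$. The flow reduces to an explicit $\Lambda$-valued skew product over a rotation of $\mathbb R/\mathbb Z\times\mathbb Z/3$. Ergodicity follows by comparing the values of the cocycle on the two sides of its discontinuities, at return times divisible by $3$.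
\end{abstract}

\section{The flow and the result}

\subsection{The flow}
Put $\omega=e^{i\pi/3}$, $\zeta=\omega^2=e^{2\pi i/3}$ and $\Lambda=\mathbb Z[\omega]=\mathbb Z+\mathbb Z\zeta$, the Eisenstein lattice. We use throughout that
\[
1+\zeta+\zeta^2=0,\qquad \omega^{-1}=-\zeta .
\]
A \emph{unit} is one of the six numbers $\omega^k$, that is, one of $\pm1,\pm\zeta,\pm\zeta^2$.

The \emph{trihexagonal tiling} of $\mathbb C$ is the edge-to-edge tiling by equilateral triangles and regular hexagons of side $1$ in which triangle, hexagon, triangle, hexagon alternate around each vertex. We place its vertices in $\Lambda$, so that the edges have directions $0,\pi/3,2\pi/3$. The hexagon centers form a coset $c_0+2\Lambda$, the hexagon with center $c$ has vertices $c+\omega^k$, and translations by $2\Lambda$ are symmetries of the tiling. Each edge separates a triangle from a hexagon.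

Let triangles and hexagons have indices of refraction of equal magnitude and opposite sign. A light ray then moves at unit speed along straight lines inside the tiles, and on crossing an edge its velocity is reflected in the normal to that edge: the normal component is kept and the tangential one is reversed. An edge of direction $k\pi/3$ turns the direction $\varphi$ into $\pi+2k\pi/3-\varphi$. Let $T$ be the resulting flow on the set $X$ of unit tangent vectors based at interior points of tiles. A trajectory is \emph{singular} if it hits a vertex; $T$ is defined for all time off a null set.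

Two quantities are conserved. The first is a class of directions. For $\theta\in\mathbb R$ let $X_\theta\subset X$ consist of the vectors with direction in $\theta+\frac{2\pi}3\mathbb Z$ if the basepoint is in a triangle, and in $\frac\pi3-\theta+\frac{2\pi}3\mathbb Z$ if it is in a hexagon. By the formula for the change of direction, $X_\theta$ is $T$-invariant. The second is a sign. For $x\in X_\theta$ let $\sigma$ be the maximal oriented segment through the basepoint, in its tile and in the direction of $x$.
\begin{itemize}
\item In a hexagon, $x$ is \emph{positive} if the center of the hexagon lies strictly to the right of $\sigma$, and \emph{negative} if it lies strictly to the left.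
\item In a triangle, $\sigma$ enters through one edge and leaves through another; $x$ is \emph{positive} if the common vertex of these edges lies to the left of $\sigma$, and \emph{negative} if it lies to the right.
\end{itemize}
The sets $X_{\theta,+}$ and $X_{\theta,-}$ of positive and negative vectors cover $X_\theta$ up to a null set. They are $T$-invariant, as Section~\ref{sec:reduction} will show; let $T_{\theta,\pm}$ be the restrictions of $T$. Lebesgue measure on $X_\theta$ is planar area on basepoints times counting measure on the three directions at each basepoint. It is invariant and infinite, and $X_{\theta,\pm}$ carries its restriction. \emph{Ergodic} means that every measurable set that is invariant modulo null sets is null or conull.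

\subsection{The question}
Are there further invariants on $X_{\theta,\pm}$? In special directions there are. We shall attach to $\theta$ a number $\beta\in[0,1)$ and to each positive hexagon chord a position $x\in(0,1)$, so that from one hexagon to the next $x$ becomes $x+\beta$ mod $1$. If $\beta=p/q$, then $qx$ mod $1$ never changes. If $\beta$ is irrational, the positions along any one trajectory are equidistributed and this obstruction is gone. One would guess that nothing else is conserved, but equidistribution of positions is far from enough: a set of light rays that is not null must, under the flow, reach almost every ray in \emph{every} hexagon of the plane. Whether the guess is right is a question from Davis and Hooper \cite{DH}: if $\theta$ is not parallel to a vector of $\Lambda$, are $T_{\theta,+}$ and $T_{\theta,-}$ ergodic? (Here $\theta$ is \emph{parallel} to $v\in\Lambda\setminus\{0\}$ if $e^{i\theta}\in\mathbb Rv$.) The answer is yes.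

To define $\beta$, consider the hexagon with vertices $\omega^k$ and the half-line from $0$ in the direction $\frac\pi3-\theta$ of a ray in a hexagon. It meets the boundary in a point
\begin{equation}\label{eq:betadef}
\bigl((1-\beta)+\beta\omega\bigr)\eta\in\mathbb R_{>0}\,e^{i(\pi/3-\theta)},\qquad \beta\in[0,1),\quad \eta \text{ a unit};
\end{equation}
$\eta$ and $\beta=\beta(\theta)$ are unique, and $\beta$ is the position of the point on its edge. Multiplication by units and complex conjugation preserve $\Lambda$, and $e^{i(\pi/3-\theta)}=\omega\,\overline{e^{i\theta}}$. So $\theta$ is parallel to a vector of $\Lambda$ if and only if $(1-\beta)+\beta\omega\in\mathbb R\Lambda$. As $1,\omega$ is a basis of $\Lambda$ and the coordinates $1-\beta,\beta$ add up to $1$,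
\begin{equation}\label{eq:rational}
\theta\ \text{is parallel to a vector of}\ \Lambda\iff\beta(\theta)\in\mathbb Q .
\end{equation}

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item If $\theta$ is not parallel to a vector of $\Lambda$, then $T_{\theta,+}$ and $T_{\theta,-}$ are ergodic with respect to Lebesgue measure.
\item If $\theta$ is parallel to a vector of $\Lambda$, then neither flow is ergodic. More precisely, $\beta(\theta)=p/q\in[0,1)$ is then rational (in lowest terms). If $3\nmid q$, every nonsingular trajectory in $X_{\theta,+}$ is periodic. If $3\mid q$, every nonsingular trajectory in $X_{\theta,+}$ is drift-periodic: it is invariant under a translation symmetry of the tiling by a vector of length $2$. The same holds for $X_{\theta,-}$ with $\beta(-\theta)$ in place of $\beta(\theta)$.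
\end{enumerate}
\end{theorem}

The direction $e^{i(\pi/3+\theta)}$ used for $\beta(-\theta)$ is $\omega^2$ times the conjugate of $e^{i(\pi/3-\theta)}$, and $\overline{(1-\beta)+\beta\omega}=\bigl(\beta+(1-\beta)\omega\bigr)\omega^{-1}$. Hence $\beta(-\theta)=1-\beta(\theta)$, except that $\beta(-\theta)=0$ if $\beta(\theta)=0$. The denominators agree, so both halves are of the same type.

\subsection{Plan}
Section~\ref{sec:reduction} turns $T_{\theta,+}$ into a suspension over a map $F$ of $\mathbb R/\mathbb Z\times\mathbb Z/3\times\Lambda$ that rotates the first two factors and adds a unit in the third. Section~\ref{sec:examples} computes three iterates of $F$ for $\beta$ close to $\frac13$, where the main idea is already visible. Section~\ref{sec:ergodic} proves that $F$ is ergodic for every irrational $\beta$, and Section~\ref{sec:rational} treats rational $\beta$.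

\section{From light rays to a skew product}\label{sec:reduction}

\subsection{Reduction to positive rays}
Let $\iota$ be the reflection in a horizontal line through a hexagon center. It is a symmetry of the tiling, and it maps light rays to light rays and directions $\varphi$ to $-\varphi$. Triangle directions $\theta+\frac{2\pi}3\mathbb Z$ go to $-\theta+\frac{2\pi}3\mathbb Z$, and hexagon directions $\frac\pi3-\theta+\frac{2\pi}3\mathbb Z$ go to $-\frac\pi3+\theta+\frac{2\pi}3\mathbb Z=\frac\pi3+\theta+\frac{2\pi}3\mathbb Z$. So $\iota$ maps $X_\theta$ to $X_{-\theta}$. It preserves measure and exchanges left and right, hence conjugates $T_{\theta,-}$ to $T_{-\theta,+}$; and $-\theta$ is parallel to an Eisenstein vector if and only if $\theta$ is. Therefore \emph{it suffices to prove the statements of Theorem~\ref{thm:main} about $T_{\theta,+}$, for all $\theta$}.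

\subsection{Folding}
Let a ray have direction $v$ and let $y$ be a point on its line. The \emph{height} of $w\in\mathbb C$ over the ray is $\langle w-y,iv\rangle$, with the real inner product of $\mathbb C$. It does not depend on $y$, and it is positive exactly when $w$ lies to the left of the ray. Heights are the right quantity to follow because refraction with coefficient $-1$ acts on them in a simple way: if we fold the plane along the edge that is crossed, the refracted ray runs back along the line of the incoming ray.

\begin{lemma}[Folding]\label{lem:fold}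
Let a ray cross an edge $e$, and let $r$ be the reflection in the line of $e$. The height of $w$ over the ray after the crossing equals the height of $r(w)$ over the ray before the crossing.
\end{lemma}

\begin{proof}
Let $v,v'$ be the directions before and after, $y$ the crossing point, and $r_0$ the linear part of $r$. The crossing reverses the tangential component of $v$, while $r_0$ reverses the normal one, so $v'=-r_0(v)$. As $r_0$ reverses orientation, $i\,r_0(v)=-r_0(iv)$, so $iv'=r_0(iv)$. Since $r(y)=y$,
\[
\langle w-y,iv'\rangle=\langle w-y,r_0(iv)\rangle=\langle r_0(w-y),iv\rangle=\langle r(w)-y,iv\rangle .\qedhere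
\]
\end{proof}

We apply this with two kinds of points. The endpoints of $e$ are fixed by $r$, so their heights do not change. A hexagon of side $1$ is a union of six unit triangles at its center, so $r$ exchanges the center of the hexagon adjacent to $e$ with the vertex opposite $e$ of the triangle adjacent to $e$.

\subsection{One step: hexagon, triangle, hexagon}
Let a ray cross the hexagon $H$ with center $c$ in direction $v$. Write $v=e^{it}\eta$ with a unit $\eta$ and $t\in[0,\pi/3)$, and put
\[
a=\sin(\tfrac\pi3-t)>0,\qquad b=\sin t\ge0,\qquad D=\sin(\tfrac\pi3+t)=a+b .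
\]
The function $h(w)=\langle w-c,iv\rangle$ is constant along the ray, so the ray crosses $H$ along a chord $\{h=d\}$. At the vertices $h(c+\omega^k\eta)=\sin(\frac{k\pi}3-t)$. With
\[
A=c+\omega^2\eta,\quad B=c+\omega\eta,\quad C=c+\eta,
\]
we get $h(A)=D$, $h(B)=a$, $h(C)=-b$, and $D$ is the maximum of $h$ on $H$. The height of $c$ over the ray is $-d$, so the chord is positive if and only if $0<d<D$.

The outward normals $i\eta$ of $AB$ and $e^{i\pi/6}\eta$ of $BC$ have inner products $\sin t=b\ge0$ and $\cos(\frac\pi6-t)=D>0$ with $v$. So a positive chord leaves $H$ through $AB$ if $a<d<D$ (impossible if $b=0$) and through $BC$ if $0<d<a$. In the other direction from $A$ the vertices are $c-\eta$, of height $b$, and $c+\omega^4\eta$, of height $-a<0$. So the exit point of a positive chord is a vertex only if $d=a$, and its entry point only if $d=b$.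

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\draw (1,0)--(.5,.866)--(-.5,.866)--(-1,0)--(-.5,-.866)--(.5,-.866)--cycle;
\draw (1,0)--(1.5,.866)--(.5,.866);
\draw (1.5,.866)--(2,1.732)--(1.5,2.598)--(.5,2.598)--(0,1.732)--(.5,.866);
\draw[very thick,->] (-.903,-.169)--(.750,.433);
\draw[very thick,->] (.750,.433)--(1.267,.866);
\draw[very thick,->] (1.267,.866)--(.077,1.865);
\fill (0,0) circle (.03) node[below] {$c$};
\fill (1,1.732) circle (.03) node[right] {$c_2$};
\node[above left] at (-.5,.866) {$A$};
\node[above left] at (.48,.88) {$B=L$};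
\node[right] at (1,0) {$C=M$};
\node[right] at (1.5,.866) {$N$};
\end{tikzpicture}
\caption{One step of a positive ray ($\eta=1$, $t=20^\circ$, $d=0.15<a$). It leaves the hexagon with center $c$ through $BC$, crosses the triangle $LMN$ with $L$ on its left, and enters the hexagon with center $c_2=2L-c$, turned by $2\pi/3$. Both centers lie to its right.}
\label{fig:step}
\end{figure}

\begin{proposition}\label{prop:step}
Let a ray cross $H$ in direction $v$ along the positive chord $\{h=d\}$, $d\ne a$. It then crosses one triangle, is positive there and hits no vertex, and enters the hexagon with center $c_2=2L-c$ in direction $\zeta v$ along a positive chord $\{h_2=d_2\}$ (with $h_2(w)=\langle w-c_2,i\zeta v\rangle$), where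
\[
L=A,\ d_2=d-a\quad\text{if } a<d<D,\qquad\qquad L=B,\ d_2=d+b\quad\text{if } 0<d<a .
\]
Conversely, a positive segment that crosses a triangle and hits no vertex continues exactly one hexagon chord, and that chord is positive.
\end{proposition}

\begin{proof}
Let the ray leave $H$ through the edge $LM$, with $L$ on its left and $M$ on its right, into the triangle $LMN$. So $(L,M)=(A,B)$ or $(B,C)$ in the two cases, and $h(M)<d<h(L)$. The heights of $L$ and $M$ over the ray in the triangle are still $h(L)-d>0$ and $h(M)-d<0$. By Lemma~\ref{lem:fold} the height of $N$ is that of $c$ before the crossing, namely $-d<0$. So $L$ is alone on the left, the ray leaves through the interior of $LN$, and it is positive.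

It enters the hexagon across $LN$, which is the hexagon at $L$ other than $H$; the two are opposite at $L$, so its center is $c_2=2L-c$. By Lemma~\ref{lem:fold} at $LN$, the height of $c_2$ over the new ray is the height of $M$ over the ray in the triangle, $h(M)-d<0$. So the new chord is positive with $d_2=d-h(M)$, which is $d-a$ or $d+b$.

If $\nu$ is the unit normal of $LM$ pointing into the triangle, then $M-L=-i\nu$ and $N-L=-\frac i2\nu+\frac{\sqrt3}2\nu=\omega(M-L)$. So the normal line of $LN$ is the normal line of $LM$ rotated by $\pi/3$, and the two reflections of the velocity compose to the rotation by $2\pi/3$: the new direction is $\zeta v$.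

For the converse, let a positive segment enter a triangle $LMN$ through $LM$ and leave through $LN$, hitting no vertex. Reversing the crossing of $LM$ gives the unique chord it continues. The line of the segment separates $L$ from $M$ and $N$, and $L$ is on its left, so $N$ is strictly on its right. By Lemma~\ref{lem:fold} at $LM$, the center of the hexagon the ray came from was strictly to the right of the ray there.
\end{proof}

\subsection{Coordinates}
The direction $\zeta v=e^{it}(\zeta\eta)$ has the same $t$ as $v$. So $t,a,b,D$ are constant along a trajectory. In $X_\theta$ the hexagon directions are $\zeta^jv_0$, $j\in\mathbb Z/3$, with $v_0=e^{i(\pi/3-\theta)}$. Let $v_0=e^{it}\eta$. From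
\begin{equation}\label{eq:sine}
a+b\omega=\sin(\tfrac\pi3-t)+\tfrac12\sin t+\tfrac{\sqrt3}2\,i\sin t=\tfrac{\sqrt3}2\,e^{it}
\end{equation}
we see that $v_0$ is a positive multiple of $(a+b\omega)\eta$. Hence $\eta$ is the unit of \eqref{eq:betadef}, and
\[
\beta=\frac bD,\qquad 1-\beta=\frac aD .
\]

Put $u=\zeta\eta$, a unit. For a chord of direction $\zeta^jv_0$ in the hexagon with center $c$ we have $A-c=\zeta^ju$ and $B-c=\omega^{-1}\zeta^ju=-\zeta\cdot\zeta^ju$. We code a positive chord $\{h=d\}$ of this direction by $(x,j,z)$, where
\[
x=d/D\in(0,1),\qquad c=c_0+2uz,\quad z\in\Lambda .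
\]
Since $c_2-c=2(L-c)$ and $a+b=D$, Proposition~\ref{prop:step} says that for $x\ne1-\beta$ the next positive chord has the code
\begin{equation}\label{eq:F}
F(x,j,z)=\bigl(x+\beta\bmod 1,\ j+1,\ z+\zeta^jg(x)\bigr),\qquad
g(x)=\begin{cases}-\zeta,&0<x<1-\beta,\\ \;1,&1-\beta<x<1.\end{cases}
\end{equation}

Let $\mathbb T=\mathbb R/\mathbb Z$ and $Y=\mathbb T\times\mathbb Z/3$. For $\beta\ne0$ the exit point of a chord is a vertex iff $x=1-\beta$ and the entry point iff $x=\beta$; for $\beta=0$ neither happens with $x\in(0,1)$. If $x\ne1-\beta$, the next chord is given by $F$. If $x\ne\beta$, then $x-\beta$ mod $1$ is represented by a number in $(0,1)$ different from $1-\beta$, so by Proposition~\ref{prop:step} our chord continues the one with code $F^{-1}(x,j,z)$. Thus the trajectory is described by $F$ forward until $x=1-\beta$ is reached, and by $F^{-1}$ backward until $x=\beta$ is reached. Since $F$ moves $x$ by $\beta$ and $x\not\equiv0$, a positive trajectory is nonsingular if and only if $x\notin\mathbb Z\beta+\mathbb Z$ for one, equivalently all, of its chords. On the set $\Omega\subset Y\times\Lambda$ of these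 codes $F$ is a bijection and preserves the measure $dx\times$counting$\times$counting. Up to the factor $D$ this is $dd$ times counting on chords. The complement of $\Omega$ is null.

\subsection{The flow as a suspension}
For $\xi\in\Omega$ let $\rho(\xi)>0$ be the length of the chord plus the length of the triangle segment that follows. For $0\le s<\rho(\xi)$ let $\Phi(\xi,s)$ be the vector reached at time $s$ after entering the chord (the finitely many edge crossings are irrelevant). Chords with $x$ in a compact subinterval of $(0,1)$ have length bounded below, and $x+k\beta$ mod $1$ returns to a suitable such interval for infinitely many $k>0$ and infinitely many $k<0$; so these times exhaust the whole orbit.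

A nonsingular positive vector in a hexagon lies on one positive chord. One in a triangle lies on one positive segment, which by Proposition~\ref{prop:step} continues exactly one positive chord. So $\Phi$ is, up to null sets, a bijection onto $X_{\theta,+}$. It conjugates $T_{\theta,+}$ to the suspension flow, which increases $s$ and passes from $(\xi,\rho(\xi))$ to $(F\xi,0)$. In particular $X_{\theta,+}$ is $T$-invariant up to singular trajectories, and by the reflection $\iota$ so is $X_{\theta,-}$.

The map $\Phi$ carries $dd\,ds$ (times counting) to Lebesgue measure. In a hexagon the basepoint is $c+d\,iv+(s+s_1(d))v$ with a piecewise smooth function $s_1$. In the following triangle, for $d$ in one of $(0,a)$, $(a,D)$, the vertex $L$ and the direction $v'$ are fixed and $L$ has height $h(L)-d$, so the basepoint is $L-(h(L)-d)\,iv'+(s+s_2(d))v'$ with $s_2$ piecewise smooth. Both maps have Jacobian $\pm1$ in $(d,s)$.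

\begin{lemma}\label{lem:suspension}
If $F$ is ergodic, then $T_{\theta,+}$ is ergodic.
\end{lemma}

\begin{proof}
Let $E\subset X_{\theta,+}$ be measurable with $T_\tau E=E$ modulo null sets for every $\tau$. By Fubini, for a.e.\ $p$ we have $1_E(T_\tau p)=1_E(p)$ for a.e.\ $\tau$. Let $E'$ be the set of $p$ with nonsingular orbit and $1_E(T_\tau p)=1$ for a.e.\ $\tau$. Then $E'$ is measurable, strictly invariant, and equal to $E$ modulo null sets. So, off a null set, $E'=\Phi(\{(\xi,s):\xi\in S,\ 0\le s<\rho(\xi)\})$ for a strictly $F$-invariant set $S\subset\Omega$. By Fubini, $S\cap\{\rho>s\}$ is measurable for a.e.\ $s>0$; letting $s\to0$ along such values, $S$ is measurable. By ergodicity $S$ is null or conull, and hence so is $E$.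
\end{proof}

By \eqref{eq:rational} and Lemma~\ref{lem:suspension}, part~1 of Theorem~\ref{thm:main} follows from the next theorem, whose proof occupies Section~\ref{sec:ergodic}.

\begin{theorem}\label{thm:skew}
For every irrational $\beta\in(0,1)$, the map $F$ of \eqref{eq:F} is ergodic on $Y\times\Lambda$.
\end{theorem}

Put $R(x,j)=(x+\beta,j+1)$ on $Y$, let $\mu$ be the normalized Lebesgue measure on $Y$, and let
\[
\varphi(x,j)=\zeta^jg(x),\qquad \varphi_N=\sum_{k<N}\varphi\circ R^k,\qquad\text{so that}\qquad F^N(y,z)=(R^Ny,\ z+\varphi_N(y)).
\]
Here and below sums over $k<N$ start at $k=0$, and we ignore the null set $x\in\mathbb Z\beta+\mathbb Z$. Note that $\varphi_N(x,j)=\zeta^j\varphi_N(x,0)$. Since $-\zeta=1+\zeta^2$, we have $g=1+\zeta^2\chi$ with $\chi=1_{(0,1-\beta)}$, read mod $1$. If $3\mid Q$, then $\sum_{k<Q}\zeta^k=0$, the constant drops out, and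
\begin{equation}\label{eq:phiQ}
\varphi_Q(x,j)=\zeta^{j+2}\sum_{k<Q}\zeta^k\chi(x+k\beta)\qquad(3\mid Q).
\end{equation}

\section{Three steps by hand}\label{sec:examples}

\begin{example}[$\beta=0$]
This is the case $\theta\in\frac\pi3\mathbb Z$. Here $g=-\zeta$ and $F(x,j,z)=(x,j+1,z-\zeta^{j+1})$. Three steps add $-\zeta^{j+1}(1+\zeta+\zeta^2)=0$ to $z$, so $F^3=\mathrm{id}$: each positive trajectory runs forever through the same three hexagons.
\end{example}

\begin{example}[$\beta$ near $\frac13$]\label{ex:third}
Let $\beta=\frac13+\varepsilon$ with $0\le\varepsilon<\frac16$, so $\chi=1_{(0,\,2/3-\varepsilon)}$. By \eqref{eq:phiQ},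
$\varphi_3(x,0)=\zeta^2\bigl(\chi(x)+\zeta\chi(x+\beta)+\zeta^2\chi(x+2\beta)\bigr)$, and $\varphi_3(x,j)=\zeta^j\varphi_3(x,0)$. The jumps of the three terms are at $0$, $-\beta$, $-2\beta$, $-3\beta$ mod $1$, which cut the circle as follows.
\begin{itemize}
\item $0<x<\frac13-2\varepsilon$: here $\chi(x)=1$, $x+\beta\in(\frac13+\varepsilon,\frac23-\varepsilon)$ and $x+2\beta\in(\frac23+2\varepsilon,1)$, so $\varphi_3(x,0)=\zeta^2(1+\zeta)=-\zeta$.
\item $\frac13-2\varepsilon<x<\frac23-\varepsilon$: here $\chi(x)=1$, $x+\beta\in(\frac23-\varepsilon,1)$ and $x+2\beta\in(0,\frac13+\varepsilon)$ mod $1$, so $\varphi_3(x,0)=\zeta^2(1+\zeta^2)=-1$.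
\item $\frac23-\varepsilon<x<1-3\varepsilon$: here $\chi(x)=0$, and mod $1$ we have $x+\beta\in(0,\frac13-2\varepsilon)$ and $x+2\beta\in(\frac13+\varepsilon,\frac23-\varepsilon)$, so $\varphi_3(x,0)=\zeta^2(\zeta+\zeta^2)=-\zeta^2$.
\item $1-3\varepsilon<x<1$ (if $\varepsilon>0$): here $\chi(x)=0$, and mod $1$ we have $x+\beta\in(\frac13-2\varepsilon,\frac13+\varepsilon)$ and $x+2\beta\in(\frac23-\varepsilon,\frac23+2\varepsilon)$, so $\varphi_3(x,0)=\zeta^2\cdot\zeta=1$.
\end{itemize}
If $\varepsilon=0$, then $R^3=\mathrm{id}$, and every nonsingular positive trajectory drifts by a vector of length $2$, in one of three directions that depends on the third of the circle in which $x$ lies when $j=0$.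

Now let $\varepsilon>0$ be small and irrational. Three steps hardly move $(x,j)$, and for $j=0$ they add $-\zeta$, $-1$, $-\zeta^2$ to $z$ on three arcs of length about $\frac13$. A bounded $F$-invariant function, to the extent that it does not change under a small shift of $x$, must have $-\zeta$ and $-1$ as approximate periods in $z$, each on a substantial set of $y$, and hence should have their difference as an approximate period. The differences across the two inner cut points,
\[
-1-(-\zeta)=\zeta-1,\qquad -\zeta^2-(-1)=\zeta^2(\zeta-1),
\]
can be read off from the jumps of $g$ alone, whatever the values themselves are. The differences across the two outer cut points, $1-(-\zeta^2)=-\zeta$ at $1-3\varepsilon$ and $-\zeta-1=\zeta^2$ at $0$, are units, but the arc between these points is short and will not be used.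
\end{example}

The general proof finds this picture at arbitrarily small scales: infinitely many times $Q$ divisible by $3$ such that $Q\beta$ is close to an integer, $\varphi_Q$ is bounded, and on a positive proportion of the circle the values on neighboring arcs of length about $1/Q$ differ by a unit times $\zeta-1$. In the limit the periods become exact. This gives invariance under $(\zeta-1)\Lambda$, a sublattice of index $3$, and the finite quotient $\Lambda/(\zeta-1)\Lambda$ is treated separately.

\section{Ergodicity for irrational $\beta$}\label{sec:ergodic}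

In this section $\beta\in(0,1)$ is irrational and $\|t\|$ is the distance from $t$ to $\mathbb Z$. The rotation $R$ is ergodic: the characters $e^{2\pi ikx}\zeta^{lj}$ form an orthonormal basis of $L^2(\mu)$ of eigenfunctions of $R$ with eigenvalues $e^{2\pi i(k\beta+l/3)}$, and $e^{2\pi i(k\beta+l/3)}=1$ forces $k=0$ and $3\mid l$.

\subsection{Values that recur give periods}
The next lemma makes ``approximate periods'' exact. The hypothesis $3\mid Q_n$ makes $R^{Q_n}$ close to the identity also in the coordinate $j$. The value $\lambda$ need only be taken on part of $Y$; ergodicity of $R$ spreads its effect over all of $Y$.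

\begin{lemma}\label{lem:essential}
Let $3\mid Q_n$, $\|Q_n\beta\|\to0$, $\lambda\in\Lambda$ and $\limsup_n\mu(\varphi_{Q_n}=\lambda)>0$. Then every bounded $F$-invariant function $f$ satisfies $f(y,z+\lambda)=f(y,z)$ for a.e.\ $(y,z)$.
\end{lemma}

\begin{proof}
Since $R^{Q_n}(x,j)=(x+Q_n\beta,j)$, we have $\psi\circ R^{Q_n}\to\psi$ in $L^1(\mu)$ for every $\psi\in L^1(\mu)$. Let $C_n=\{\varphi_{Q_n}=\lambda\}$. Bounded sequences in $L^2(\mu)$ have weakly convergent subsequences; so we may pass to a subsequence with $1_{C_n}\to\kappa$ weakly in $L^2(\mu)$ and $\int\kappa\,d\mu>0$.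

We claim that $\kappa$ is constant. The difference $\varphi_{Q_n}\circ R-\varphi_{Q_n}=\varphi\circ R^{Q_n}-\varphi$ tends to $0$ in $L^1$ and takes values in a fixed finite set. So it vanishes off a set of measure tending to $0$, and $\mu(R^{-1}C_n\,\triangle\,C_n)\to0$. Hence $\kappa\circ R=\kappa$, and $\kappa$ is a constant $\delta>0$ by ergodicity of $R$.

Write $f_z=f(\cdot,z)$. By invariance, $f_z=f_{z+\lambda}\circ R^{Q_n}$ a.e.\ on $C_n$. Therefore
\[
\int_{C_n}|f_z-f_{z+\lambda}|\,d\mu\le\int|f_{z+\lambda}\circ R^{Q_n}-f_{z+\lambda}|\,d\mu\longrightarrow0 .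
\]
The left side tends to $\delta\int|f_z-f_{z+\lambda}|\,d\mu$ by weak convergence. So $f_z=f_{z+\lambda}$ a.e.
\end{proof}

\subsection{Boundedness at good return times}
To find a value $\lambda$ that is taken on a set of measure bounded below, we want only finitely many candidates. They are provided by a counting argument: for $3\mid Q$ and $\beta$ very close to $P/Q$, the three residue classes of times mod $3$ visit $(0,1-\beta)$ almost equally often, and their contributions cancel up to a bounded error.

\begin{lemma}\label{lem:bounded}
Let $K>0$, $3\mid Q$, $\gcd(P,Q)=1$ and $|Q\beta-P|\le K/Q$. Then $|\varphi_Q(x,j)|\le2K+3$ for all $x\notin\mathbb Z\beta+\mathbb Z$.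
\end{lemma}

\begin{proof}
Put $Q=3s$ and write $k=r+3l$ in \eqref{eq:phiQ}. Then
\begin{equation}\label{eq:Nr}
\varphi_Q(x,j)=\zeta^{j+2}\sum_{r=0}^2\zeta^rN_r,\qquad N_r=\#\{0\le l<s:\ x+r\beta+3l\beta\in(0,1-\beta)\bmod1\}.
\end{equation}
Here $3l\beta=lP/s+e_l$ with $|e_l|\le 3s\cdot K/Q^2=K/(3s)$. As $\gcd(P,s)=1$, the points $lP/s$, $0\le l<s$, run through all multiples of $1/s$ mod $1$. An arc of length $\ell<1$ contains between $s\ell-1$ and $s\ell+1$ points of a coset of $\frac1s\mathbb Z/\mathbb Z$. Compare $(0,1-\beta)$ with the interval enlarged, respectively shrunk, by $K/(3s)$ at both ends, of length $\ell_\pm=1-\beta\pm\frac{2K}{3s}$. This gives $s\ell_--1\le N_r\le s\ell_++1$; if $\ell_+\ge1$ or $\ell_-\le0$, the corresponding bound follows from $0\le N_r\le s$. Hence $|N_r-s(1-\beta)|\le\frac{2K}3+1$. Since $1+\zeta+\zeta^2=0$, we may replace $N_r$ by $N_r-s(1-\beta)$ in \eqref{eq:Nr}, and $|\varphi_Q|\le3(\frac{2K}3+1)$.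
\end{proof}

\subsection{The jumps}
Lemma~\ref{lem:bounded} gives some recurring value $\lambda$, but no control over which one, and $\lambda=0$ would be useless. As in Example~\ref{ex:third} we compare neighboring values. By a jump we mean right limit minus left limit. At $0$ the function $g$ jumps by $-\zeta-1=\zeta^2$, and at $1-\beta\equiv-\beta$ by $1+\zeta=-\zeta^2$. Put
\[
x_m=-m\beta\bmod1 ;
\]
these points are distinct because $\beta$ is irrational. The term $\zeta^kg(\cdot+k\beta)$ of $\varphi_Q(\cdot,0)$ jumps by $\zeta^{k+2}$ at $x_k$ and by $-\zeta^{k+2}$ at $x_{k+1}$. So all discontinuities of $\varphi_Q(\cdot,0)$ are among $x_0,\dots,x_Q$, and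
\begin{equation}\label{eq:jump}
\text{the jump at } x_m \text{ is } \ \zeta^{m+2}-\zeta^{m+1}=\zeta^{m+1}(\zeta-1)\qquad(1\le m\le Q-1).
\end{equation}
Only the jumps at $x_0$ and $x_Q$ are units. These are just two points, and the arcs next to them need not fill a fixed proportion of the circle; the argument below uses only \eqref{eq:jump}.

\subsection{The return times}
We need $Q$ divisible by $3$, with $|Q\beta-P|\le K/Q$ for some $P$ prime to $Q$, such that the jumps do not cancel where discontinuities cluster, and most clusters have arcs of length comparable to $1/Q$ on both sides. Let $p_n/q_n$ be the convergents of $\beta$, $a_n$ its partial quotients, so $q_{n+1}=a_{n+1}q_n+q_{n-1}$, and $\delta_n=|q_n\beta-p_n|$. We use the following standard facts (see e.g.\ \cite{Kh}), for $n\ge1$: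
\begin{itemize}
\item $q_n<q_{n+1}$ and $\frac1{2q_{n+1}}<\delta_n<\frac1{q_{n+1}}$;
\item $\|k\beta\|\ge\delta_n$ for $1\le k<q_{n+1}$, and $\|q_n\beta\|=\delta_n$;
\item $\delta_n=a_{n+2}\delta_{n+1}+\delta_{n+2}$, $\ \delta_{n+1}<\delta_n$, $\ p_{n+1}q_n-p_nq_{n+1}=\pm1$.
\end{itemize}

If infinitely many $q_n$ are divisible by $3$, we take those. Otherwise $Q=3q_n$ is tempting, but it does not serve our purpose: if $q=q_n$ and $3\nmid q$, the points $x_m,x_{m+q},x_{m+2q}$ ($1\le m<q$) are consecutively at distance $\delta_n$, possibly much closer than $1/Q$, and their jumps add up to $\zeta^{m+1}(\zeta-1)(1+\zeta^q+\zeta^{2q})=0$. A sum of two jumps \eqref{eq:jump}, on the other hand, cannot vanish. This suggests combining two consecutive denominators. One of the following holds.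

\begin{itemize}
\item[(A)] $3\mid q_n$ for infinitely many $n$. Take $Q=q_n$, $P=p_n$ for these $n\ge2$. Then $|Q\beta-P|<1/Q$.
\item[(B)] $3\nmid q_n$ for all $n\ge n_0$, for some $n_0\ge1$. For each $n>n_0$ exactly one of $q_{n+1}\pm q_n$ is divisible by $3$. Take $Q=q_{n+1}\pm q_n$ accordingly and $P=p_{n+1}\pm p_n$ with the same sign. One sign occurs for infinitely many $n$; keep only those $n$. Then $\gcd(P,Q)=1$ because $Pq_n-Qp_n=p_{n+1}q_n-p_nq_{n+1}=\pm1$, and
$|Q\beta-P|\le\delta_n+\delta_{n+1}\le2\delta_n<2/q_{n+1}\le4/Q$, since $Q\le2q_{n+1}$.
\end{itemize}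
In (B) the assumption also excludes bad partial quotients:
\begin{itemize}
\item[(B$^-$)] If $Q=q_{n+1}-q_n$, then $a_{n+1}=1$ would give $Q=q_{n-1}$ with $n-1\ge n_0$, not divisible by $3$. So $a_{n+1}\ge2$, $q_{n+1}\ge2q_n$ and $Q\ge q_{n+1}/2$.
\item[(B$^+$)] If $Q=q_{n+1}+q_n$, then $a_{n+2}=1$ would give $Q=q_{n+2}$, not divisible by $3$. So $a_{n+2}\ge2$ and $\delta_{n+1}\le\delta_n/2$.
\end{itemize}
In all cases $3\mid Q$, $Q\to\infty$, $\|Q\beta\|\to0$, and Lemma~\ref{lem:bounded} with $K=4$ gives $|\varphi_Q|\le11$ almost everywhere.

\begin{proposition}\label{prop:arcs}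
For all large $Q$ in this sequence there are at least $Q/4$ pairs of arcs $(G_m^-,G_m^+)$ of length at least $\frac1{4Q}$, with the $G_m^-$ pairwise disjoint and the $G_m^+$ pairwise disjoint, such that $\varphi_Q(\cdot,0)$ is constant on $G_m^-$ and on $G_m^+$, and its value on $G_m^+$ minus its value on $G_m^-$ is $\upsilon_m(\zeta-1)$ for a unit $\upsilon_m$.
\end{proposition}

\begin{proof}
All arcs $G_m^\pm$ below are open.

\emph{Case (A), $Q=q_n$.} The points $x_0,\dots,x_{Q-1}$ are pairwise at distance at least $\delta_{n-1}>\frac1{2Q}$. The last possible discontinuity $x_Q$ is at distance $\delta_n<\delta_{n-1}$ from $x_0$. So it lies in one of the two gaps, of the partition by $x_0,\dots,x_{Q-1}$, that are adjacent to $x_0$. For $1\le m\le Q-1$ with $x_m$ not a neighbor of $x_0$, let $G_m^-,G_m^+$ be the gaps before and after $x_m$. They contain no discontinuity, and the difference of values is given by \eqref{eq:jump}. There are at least $Q-3\ge Q/4$ such $m$ once $Q\ge4$.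

\emph{Case (B$^-$).} Since $Q<q_{n+1}$, the points $x_0,\dots,x_Q$ are pairwise at distance at least $\delta_n>\frac1{2q_{n+1}}\ge\frac1{4Q}$. For $1\le m\le Q-1$ let $G_m^\mp$ be the gaps before and after $x_m$ in the partition by $x_0,\dots,x_Q$, and use \eqref{eq:jump}. This gives $Q-1\ge Q/4$ pairs.

\emph{Case (B$^+$).} Put $q=q_{n+1}$, so $q_n<q$ and $Q=q+q_n$. The points $x_m$, $0\le m<q$, are pairwise at distance at least $\delta_n$. For $0\le m\le q_n$ the point $x_{m+q}$ is displaced from $x_m$ by a signed amount $\epsilon$ independent of $m$, with $|\epsilon|=\delta_{n+1}\le\delta_n/2$. For $0\le m<q$ let $J_m$ be the closed arc between $x_m$ and $x_m+\epsilon$. The $J_m$ are disjoint and contain all of $x_0,\dots,x_{q+q_n}$. The $q$ complementary arcs have length at least $\delta_n-\delta_{n+1}\ge\delta_n/2>\frac1{4q}\ge\frac1{4Q}$. Let $G_m^\mp$ be the complementary arcs before and after $J_m$. The difference of the values of $\varphi_Q(\cdot,0)$ on them is the sum of the jumps in $J_m$. By \eqref{eq:jump} it is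
\begin{itemize}
\item $\zeta^{m+1}(\zeta-1)$ for $q_n<m<q$, where $x_m$ is the only one of $x_0,\dots,x_Q$ in $J_m$;
\item $\zeta^{m+1}(1+\zeta^q)(\zeta-1)=-\zeta^{m+1+2q}(\zeta-1)$ for $1\le m\le q_n-1$, where $x_m$ and $x_{m+q}$ lie in $J_m$ and $m+q\le Q-1$. Here $1+\zeta^q=-\zeta^{2q}$ because $3\nmid q$.
\end{itemize}
This covers all $m$ in $\{0,\dots,q-1\}$ except $0$ and $q_n$, that is, $q-2\ge\frac Q2-2\ge\frac Q4$ values once $Q\ge8$.
\end{proof}

\subsection{Periods $(\zeta-1)\Lambda$}\label{sub:periods}
Let $M=\#\{\lambda\in\Lambda:|\lambda|\le11\}$. On each pair of arcs of Proposition~\ref{prop:arcs} the value on $G_m^-$ is one of $M$ numbers and $\upsilon_m$ is one of six units. So for each large $Q$ of the sequence there are $\lambda\in\Lambda$ and a unit $\upsilon$ such that at least $\frac Q{24M}$ of the pairs have the value $\lambda$ on $G_m^-$ and $\lambda+\upsilon(\zeta-1)$ on $G_m^+$. Since the $G_m^-$ are disjoint, and so are the $G_m^+$, both sets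
\[
\{x:\varphi_Q(x,0)=\lambda\}\quad\text{and}\quad\{x:\varphi_Q(x,0)=\lambda+\upsilon(\zeta-1)\}
\]
have Lebesgue measure at least $\frac Q{24M}\cdot\frac1{4Q}=\frac1{96M}$. Pass to a subsequence on which $\lambda$ and $\upsilon$ are constant.

Let $f$ be a bounded $F$-invariant function, and let $E_f\subset\Lambda$ be the group of all $\lambda'$ with $f(y,z+\lambda')=f(y,z)$ a.e. By Lemma~\ref{lem:essential}, $\lambda$ and $\lambda+\upsilon(\zeta-1)$ lie in $E_f$. As $\varphi_Q(x,1)=\zeta\varphi_Q(x,0)$, so do $\zeta\lambda$ and $\zeta\lambda+\zeta\upsilon(\zeta-1)$. Subtracting, $E_f$ contains $\upsilon(\zeta-1)$ and $\zeta\upsilon(\zeta-1)$. Since $\mathbb Z\upsilon+\mathbb Z\zeta\upsilon=\Lambda$,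
\[
(\zeta-1)\Lambda\subset E_f .
\]

\subsection{The remaining factor $\mathbb Z/3$}
So, after a change on a null set, $f$ descends to a bounded function on $Y\times\Lambda/(\zeta-1)\Lambda$, invariant under the map induced by $F$. It remains to see that this induced map is ergodic.

The homomorphism $\Lambda\to\mathbb Z/3$, $k+l\zeta\mapsto w=k+l$, is onto. It kills $(\zeta-1)(k+l\zeta)=(-k-l)+(k-2l)\zeta$, because $(-k-l)+(k-2l)=-3l$. As $(\zeta-1)\Lambda$ has index $|\zeta-1|^2=3$, it induces an isomorphism $\Lambda/(\zeta-1)\Lambda\cong\mathbb Z/3$. Multiplication by $\zeta$ is trivial on this quotient, so $\zeta^jg(x)$ maps to $-1$ if $g(x)=-\zeta$ and to $1$ if $g(x)=1$. The induced map is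
\[
(x,j,w)\mapsto\bigl(x+\beta,\ j+1,\ w+1_{(1-\beta,1)}(x)-1_{(0,1-\beta)}(x)\bigr).
\]
Put $w'=-(w+j)\in\mathbb Z/3$. In one step $w+j$ changes by $-1+1=0$ if $x\in(0,1-\beta)$ and by $1+1=2$ if $x\in(1-\beta,1)$. So $w'$ is unchanged in the first case and increases by $-2\equiv1$ in the second, which is exactly the case in which $x+\beta$ passes the integer $1$. Hence with $x\in[0,1)$ and $y=x+w'\in\mathbb R/3\mathbb Z$, the correspondence $(x,j,w)\leftrightarrow(y,j)$ is a measure-preserving bijection, and the induced map becomes the rotation
\[
(y,j)\mapsto(y+\beta,\ j+1)\qquad\text{of}\quad \mathbb R/3\mathbb Z\times\mathbb Z/3 .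
\]
The character $e^{2\pi iky/3}\zeta^{lj}$ has eigenvalue $e^{2\pi i(k\beta+l)/3}$. Since $\beta\notin\mathbb Q$, this is $1$ only if $k=0$ and $3\mid l$. So the rotation is ergodic and $f$ is a.e.\ constant. Taking $f$ to be the indicator function of an invariant set proves Theorem~\ref{thm:skew}, and with it part~1 of Theorem~\ref{thm:main}. \qed

\section{Rational directions}\label{sec:rational}

Let $\theta$ be parallel to a vector of $\Lambda$. By \eqref{eq:rational}, $\beta=p/q\in[0,1)$ in lowest terms ($p=0$, $q=1$ allowed), and Section~\ref{sec:reduction} applies. On nonsingular orbits $x\notin\frac1q\mathbb Z$.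

\emph{Non-ergodicity.} The function $qx$ mod $1$ is $F$-invariant. Let $S\subset\Omega$ be the set where $qx$ mod $1$ lies in $(0,\frac12)$. Then $\Phi(\{(\xi,s):\xi\in S,\ 0\le s<\rho(\xi)\})$ is flow-invariant and neither null nor conull. So $T_{\theta,+}$ is not ergodic.

\emph{The case $3\nmid q$.} Formula \eqref{eq:Nr} holds with $Q=3q$, $s=q$, since it uses only $3\mid Q$:
\[
\varphi_{3q}(x,j)=\zeta^{j+2}\sum_{r=0}^2\zeta^rN_r,\qquad N_r=\#\{0\le l<q:\ x+r\beta+3l\beta\in(0,1-\beta)\bmod1\}.
\]
As $\gcd(3p,q)=1$, for each $r$ the points $x+r\beta+3l\beta$, $0\le l<q$, run exactly once through $x+\frac1q\mathbb Z$ mod $1$. So $N_r$ does not depend on $r$, and $\varphi_{3q}=0$. Since also $R^{3q}=\mathrm{id}$, we get $F^{3q}=\mathrm{id}$ on $\Omega$, and every nonsingular positive trajectory is periodic.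

\emph{The case $3\mid q$.} Now $3\nmid p$ and $R^q=\mathrm{id}$. Write $x=x_0+i/q$ with $x_0\in(0,\frac1q)$ and an integer $0\le i<q$. Then $x+kp/q\in(0,1-\beta)$ mod $1$ if and only if $i+kp\equiv l\pmod q$ for some $l$ with $0\le l\le q-p-1$, and each such $l$ comes from exactly one $k\in\{0,\dots,q-1\}$. Since $3\mid q$ and $p^2\equiv1\pmod3$, this $k$ satisfies $k\equiv p(l-i)\pmod3$. By \eqref{eq:phiQ} with $Q=q$,
\[
\varphi_q(x,j)=\zeta^{j+2-pi}\sum_{l=0}^{q-p-1}\zeta^{pl}
=\zeta^{j+2-pi}\,\frac{1-\zeta^{p(q-p)}}{1-\zeta^p}
=\zeta^{j+2-pi}\,\frac{1-\zeta^{-1}}{1-\zeta^p},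
\]
because $p(q-p)\equiv-p^2\equiv-1\pmod3$. (In the exponents $i$ is the integer just chosen.) The last fraction is $-\zeta^{-1}$ if $p\equiv1$ and $1$ if $p\equiv-1\pmod3$. So $\varphi_q(x,j)$ is a unit. (For $\beta=\frac13$, $j=0$ and $i=0,1,2$ this gives $-\zeta,-1,-\zeta^2$, in agreement with Example~\ref{ex:third}.) After $q$ steps $(x,j)$ has returned to itself and the hexagon center has moved by $2u\varphi_q(x,j)\in2\Lambda$, a vector of length $2$. Translation by this vector is a symmetry of the tiling. It maps the chord we started from to the chord reached after $q$ steps, and hence the trajectory to itself. So the trajectory is drift-periodic.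

The statements for $X_{\theta,-}$ follow from the reflection $\iota$, which conjugates $T_{\theta,-}$ to $T_{-\theta,+}$. This completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}
\bibitem{DH} Diana Davis and W. Patrick Hooper, ``Periodicity and ergodicity in the trihexagonal tiling'', arXiv:1609.00772 (2016).
\bibitem{Kh} Khinchin, \emph{Continued Fractions}.
\end{thebibliography}

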